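# Linear independence of the $g$-vectors of a generically $\tau$-reduced component

## 1. A division algebra of prime degree, and maps with coefficients in it

Let $K$ be an algebraically closed field of any characteristic and $p$ a prime number, which may be equal to the characteristic. Put $L_0=K(s_1,\dots,s_p)$ and let $\sigma_0$ be the automorphism of $L_0$ that permutes the variables cyclically. Let
$$\mathbb D=L_0((z;\sigma_0))$$
be the ring of formal series $\sum_{r\ge r_0}a_rz^r$ with $a_r\in L_0$, multiplied according to the rule $za=\sigma_0(a)z$.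

This is a division ring: a nonzero series with lowest term $a_rz^r$ can be written $a_rz^r(1-w)$, where $w$ has only positive powers of $z$, and $1-w$ has the inverse $\sum_{q\ge0}w^q$. Its centre is $k=L_0^{\sigma_0}((z^p))$: if $\sum a_rz^r$ commutes with every $a\in L_0$, then $a\,a_r=a_r\sigma_0^r(a)$, so $a_r=0$ unless $p\mid r$; if it also commutes with $z$, then $\sigma_0(a_r)=a_r$. Finally $\mathbb D=\bigoplus_{r=0}^{p-1}L_0((z^p))z^r$, and $L_0((z^p))$ has degree $p$ over $k$, so $\dim_k\mathbb D=p^2$. Thus $\mathbb D$ is a central division algebra of degree $p$ over the field $k\supseteq K$.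

Let $k^s\subseteq\bar k$ be a separable and an algebraic closure of $k$, and let $\Gamma=\operatorname{Gal}(k^s/k)$. A central simple algebra splits over the separable closure of its centre, so we can fix an isomorphism $\iota:\mathbb D\otimes_kk^s\to M_p(k^s)$. For a finite-dimensional $K$-space $H_0$, the map $\iota$ embeds $H_0\otimes_K\mathbb D$ into $H_0\otimes_KM_p(k^s)$.

**Lemma 1.1.** (a) Let $U\subseteq H_0\otimes_KM_p(K)$ be nonempty and Zariski open. Then there is $x\in H_0\otimes_K\mathbb D$ with $\iota(x)\in U(k^s)$.

(b) For $x\in H_0\otimes_K\mathbb D$, $F=\iota(x)$ and $\sigma\in\Gamma$ there is $u\in\operatorname{GL}_p(k^s)$ with $F=u\,\sigma(F)\,u^{-1}$. Here $\sigma$ acts entrywise, and $u$ acts on the factor $M_p(k^s)$.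

(c) Let $x$ be an $a\times b$-matrix over $\mathbb D$. Then the rank of the $pa\times pb$-matrix $\iota(x)$ is divisible by $p$.

**Proof.** (a) A $k$-basis of $H_0\otimes_K\mathbb D$ is mapped by $\iota$ to a $k^s$-basis of $H_0\otimes_KM_p(k^s)$. In the coordinates of this basis, a nonzero polynomial over $k^s$ cannot vanish on all points with coordinates in $k$, because $k$ is infinite.

(b) The map $\iota(1\otimes\sigma)\iota^{-1}\sigma^{-1}$ is a $k^s$-linear algebra automorphism of $M_p(k^s)$. By Skolem–Noether it is conjugation by some $u$, that is, $\iota((1\otimes\sigma)y)=u\,\sigma(\iota(y))\,u^{-1}$ for all $y$. Since $x$ is fixed by $1\otimes\sigma$, the claim follows.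

(c) The kernel of $x:\mathbb D^b\to\mathbb D^a$ (left multiplication on columns) is a right $\mathbb D$-vector space, so its $k$-dimension is $p^2r$ for some $r$. Over $k^s$ the space $\mathbb D^b$ becomes $M_p(k^s)^b$. Splitting $M_p(k^s)$ into its $p$ columns turns the map into $p$ copies of $\iota(x):(k^s)^{pb}\to(k^s)^{pa}$. Hence $p\dim\ker\iota(x)=p^2r$, and the rank of $\iota(x)$ is $pb-pr$. $\square$

For $p=2$ and $a=b=1$ part (c) says that the $2\times2$-matrix $\iota(x)$ has rank $0$ or $2$, never $1$.

Here is what this is for. Let $P_1,P_0$ be projective modules over a $K$-algebra $A$ and take $H_0=\operatorname{Hom}_A(P_1,P_0)$. Then $H_0\otimes_KM_p(K)=\operatorname{Hom}_A(P_1^p,P_0^p)$. By (a), a map with coefficients in $\mathbb D$ can be made to look, over $k^s$, like a general map $P_1^p\to P_0^p$. But what is canonically attached to it and defined over $k$ is a module over $\mathbb D$, so its $k$-dimension is divisible by $p^2$. We shall use this to prove: *if a general map $P_1^p\to P_0^p$ is a direct sum of smaller maps, and a suitable vanishing condition holds,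 then the multiplicity of each kind of summand is divisible by $p$.* This divisibility decides a question about irreducible components of module varieties, which we state now.

## 2. Components of module varieties and the bound $n(A)$

Let $A$ be a finite-dimensional $K$-algebra. Modules are finite-dimensional left modules, $n=n(A)$ is the number of isomorphism classes of simple modules, and $P_s=Ae_s$ ($1\le s\le n$) are the indecomposable projectives up to isomorphism, with tops $S_s$. We write $\hom=\dim\operatorname{Hom}$, $\operatorname{ext}^1=\dim\operatorname{Ext}^1$, $D=\operatorname{Hom}_K(-,K)$ on modules, and $\nu=D\operatorname{Hom}_A(-,A)$ for the Nakayama functor. If $Q_1\xrightarrow fQ_0\to M\to0$ is a minimal projective presentation, then $\tau_AM=\ker(\nu Q_1\to\nu Q_0)$ is the Auslander–Reiten translate.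

The affine variety $\operatorname{mod}(A,d)$ consists of the $A$-module structures on $K^d$. The group $G_d=\operatorname{GL}_d(K)$ acts on it by conjugation; the orbit $\mathcal O_M$ is the isomorphism class of $M$ and $\dim\mathcal O_M=d^2-\dim\operatorname{End}_A(M)$. Let $\operatorname{Irr}(A,d)$ be the set of irreducible components of $\operatorname{mod}(A,d)$ and $\operatorname{Irr}(A)=\bigcup_{d\ge0}\operatorname{Irr}(A,d)$.

**Definition.** For $Z,Z_1,Z_2\in\operatorname{Irr}(A)$ put
$$c(Z)=\min_{M\in Z}(\dim Z-\dim\mathcal O_M),\qquad E(Z)=\min_{M\in Z}\hom(M,\tau_AM),$$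
$$E(Z_1,Z_2)=\min\{\hom(M_2,\tau_AM_1):(M_1,M_2)\in Z_1\times Z_2\}.$$
One always has $c(Z)\le E(Z)$ (a proof falls out in Section 4). The component is *generically $\tau$-reduced* if $c(Z)=E(Z)$, and $\operatorname{Irr}^\tau(A)$ is the set of these components.

So $c(Z)$ is the number of parameters of the general orbit in $Z$. Note that $E(Z)$ uses one module twice, while $E(Z,Z)$ uses two independent modules of $Z$.

**Definition.** For $Z_i\in\operatorname{Irr}(A,d_i)$ and $d=\sum d_i$, the set $Z_1\oplus\cdots\oplus Z_t\subseteq\operatorname{mod}(A,d)$ consists of all $g.(M_1\oplus\cdots\oplus M_t)$ with $g\in G_d$, $M_i\in Z_i$, and $Z^m$ is the $m$-fold sum of $Z$. A component is *indecomposable* if it contains a dense subset of indecomposable modules. By a result of Crawley-Boevey and Schröer, every $Z\in\operatorname{Irr}(A)$ is in a unique way of the form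
$$Z=\overline{Z_1^{a_1}\oplus\cdots\oplus Z_t^{a_t}}$$
with pairwise different indecomposable components $Z_i$ and $a_i\ge1$. Put $\Sigma(Z)=t$.

Cerulli Irelli, Labardini-Fragoso and Schröer proved that $\Sigma(Z)\le n(A)$ if $Z\in\operatorname{Irr}^\tau(A)$ satisfies $E(Z,Z)=0$. Geiß, Labardini-Fragoso and Schröer ("Semicontinuous maps on module varieties", arXiv:2302.02085 (2023)) ask whether $\Sigma(Z)\le n(A)$ holds for every $Z\in\operatorname{Irr}^\tau(A)$. The answer is yes. The *$g$-vector* of $Z\in\operatorname{Irr}^\tau(A)$ is $[Q_0]-[Q_1]\in\mathbb Z^n=K_0(\operatorname{proj}A)$, where $Q_1\to Q_0\to M\to0$ is a minimal projective presentation of a general $M\in Z$.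

**Theorem 2.1.** Let $Z=\overline{Z_1^{a_1}\oplus\cdots\oplus Z_t^{a_t}}\in\operatorname{Irr}^\tau(A)$ be decomposed as above. Then the $g$-vectors of $Z_1,\dots,Z_t$ are linearly independent. In particular $\Sigma(Z)=t\le n(A)$. If $E(Z,Z)=0$, these $g$-vectors form part of a $\mathbb Z$-basis of $\mathbb Z^n$.

**Theorem 2.2.** Let $Z\in\operatorname{Irr}^\tau(A)$. If $c(Z)>0$, then $\Sigma(Z)\le n(A)-1$. Moreover $\Sigma(Z)=n(A)$ if and only if $Z=\overline{\mathcal O_M}$ with $M$ $\tau$-rigid (that is, $\operatorname{Hom}_A(M,\tau_AM)=0$) having exactly $n(A)$ pairwise non-isomorphic indecomposable summands. The bound $n(A)$ is attained for every $A$. For each $n\ge2$ the bound $n-1$ is attained by some $A$ with $n(A)=n$ and some $Z$ with $c(Z)>0$.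

**Example 2.3 (dual numbers).** Let $A=K[x]/(x^2)$, so $n(A)=1$, with simple module $S$. Then $\operatorname{mod}(A,d)$ is the variety of square-zero $d\times d$-matrices. The orbits are given by the rank, and the orbit of rank $r$ lies in the closure of the orbit of rank $r+1$ if $2(r+1)\le d$ (replace a zero $2\times2$-block by a nilpotent block with entry $t$ and let $t\to0$). So $\operatorname{mod}(A,d)$ is irreducible with a dense orbit, that of $A^{d/2}$ or of $A^{(d-1)/2}\oplus S$, and $c(Z)=0$ always. From $A\xrightarrow xA\to S\to0$ and $\nu A\cong A$ we get $\tau_AS=\ker(x:A\to A)\cong S$, while $\tau_AA=0$. For $d=2r$ we get $E(Z)=0$, so $Z\in\operatorname{Irr}^\tau(A)$, and $\Sigma(Z)=1$ if $r\ge1$. For $d=2r+1$ we get $E(Z)=\hom(A^r\oplus S,S)=r+1>0$, so $Z\notin\operatorname{Irr}^\tau(A)$. For odd $d\ge3$ we have $Z=\overline{\operatorname{mod}(A,2)^r\oplus\operatorname{mod}(A,1)}$ and $\Sigma(Z)=2>n(A)$. So the hypothesis $Z\in\operatorname{Irr}^\tau(A)$ cannot be dropped.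

**Conventions.** "General" means: in a suitable dense open subset of the irreducible variety at hand. Varieties are reduced. For constructible sets we use the usual dimension theory. If $X\to X'$ is a dominant morphism from an irreducible constructible set to an irreducible variety, the general fibre has dimension $\dim X-\dim X'$. If all nonempty fibres of a map of constructible sets have dimension $r$, then the source has the dimension of the image plus $r$. Images of constructible sets are constructible, and a dense constructible subset of an irreducible variety contains a dense open subset.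

## 3. Two-term complexes of projectives

A component of $\operatorname{mod}(A,d)$ is hard to parametrize, but maps $f:Q_1\to Q_0$ between fixed projectives form a vector space. In this section we study general elements of such spaces.

**Definition.** View $f\in\operatorname{Hom}_A(Q_1,Q_0)$ as a two-term complex, and put $M_f=\operatorname{coker}f$, $\tau f=\ker(\nu Q_1\to\nu Q_0)$. For a module $X$ let $f^*:\operatorname{Hom}(Q_0,X)\to\operatorname{Hom}(Q_1,X)$ be composition with $f$, and
$$\operatorname{Hom}(f,X)=\ker f^*=\operatorname{Hom}_A(M_f,X),\qquad E(f,X)=\operatorname{coker}f^*.$$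
For $g:R_1\to R_0$ put
$$E(f,g)=\operatorname{Hom}(Q_1,R_0)\big/\bigl(g\operatorname{Hom}(Q_1,R_1)+\operatorname{Hom}(Q_0,R_0)f\bigr).$$
In numerical formulas $E(\cdot,\cdot)$ stands for the dimension.

The following four facts carry all the homological algebra.

**(3.1)** $E(f,g)\cong E(f,M_g)$. With $\pi:R_0\to M_g$ the projection, $w\mapsto\pi w$ is onto $\operatorname{Hom}(Q_1,M_g)$, because $Q_1$ is projective. If $\pi w=\varphi f$ with $\varphi:Q_0\to M_g$, lift $\varphi=\pi b$; then $w-bf$ has image in $\operatorname{im}g$, so it lies in $g\operatorname{Hom}(Q_1,R_1)$. Conversely the subspace divided out is sent to $\operatorname{im}f^*$.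

**(3.2)** $E(f,X)\cong D\operatorname{Hom}_A(X,\tau f)$. Apply $\operatorname{Hom}(X,-)$ to $0\to\tau f\to\nu Q_1\to\nu Q_0$ and use $\operatorname{Hom}(X,\nu Q)\cong D\operatorname{Hom}(Q,X)$. If $f$ is a minimal presentation of $M$, then $\tau f=\tau_AM$.

**(3.3)** If $X\to X'$ is surjective, so is $E(f,X)\to E(f,X')$ (because $Q_1$ is projective). If $X\subseteq X'$, then $\operatorname{Hom}(f,X)\subseteq\operatorname{Hom}(f,X')$.

**(3.4)** $\hom(f,X)-E(f,X)=\theta_\alpha(X):=\sum_s\alpha_s\dim e_sX$, where $\alpha=[Q_0]-[Q_1]$, since $\hom(P_s,X)=\dim e_sX$. The function $\theta_\alpha$ is additive on short exact sequences.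

**Definition.** For $\alpha\in\mathbb Z^n$ let $P_0^\alpha,P_1^\alpha$ be the projectives without common direct summands such that $[P_0^\alpha]-[P_1^\alpha]=\alpha$. Put $H_\alpha=\operatorname{Hom}(P_1^\alpha,P_0^\alpha)$ and $G_\alpha=\operatorname{Aut}P_0^\alpha\times\operatorname{Aut}P_1^\alpha$, a connected group acting by $(b,a).f=bfa^{-1}$. Let $e(\alpha,\beta)$ be the minimum of $E(f,g)$ over $H_\alpha\times H_\beta$. Since $E(f,g)$ is the corank of a linear map that depends algebraically on $(f,g)$, this is the value for general $(f,g)$. We call $\alpha,\beta$ *orthogonal* if $e(\alpha,\beta)=0=e(\beta,\alpha)$. A vector $\alpha\ne0$ is *indecomposable* if the general $f\in H_\alpha$ is an indecomposable complex. An indecomposable $\alpha$ is *rigid* if $E(f,f)=0$ for general $f\in H_\alpha$.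

All $f\in H_\alpha$ are radical maps. Two elements of $H_\alpha$ are isomorphic complexes if and only if they are $G_\alpha$-conjugate. A direct summand of a complex in $H_\alpha$ is isomorphic to an element of some $H_{\alpha'}$, and it is nonzero if and only if $\alpha'\ne0$. The Krull–Schmidt theorem holds for two-term complexes.

**(3.5)** For $H=\operatorname{Hom}(Q_1,Q_0)$ and $G=\operatorname{Aut}Q_0\times\operatorname{Aut}Q_1$ we have $\dim Gf=\dim H-E(f,f)$. Indeed, the stabilizer of $f$ is open in the kernel of $(b,a)\mapsto bf-fa$ on $\operatorname{End}Q_0\times\operatorname{End}Q_1$, so $\dim Gf$ is the dimension of the image $\operatorname{End}(Q_0)f+f\operatorname{End}(Q_1)$, whose codimension in $H$ is $E(f,f)$. In particular, if $\alpha$ is rigid, $H_\alpha$ has a dense orbit.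

**Example 3.1 (Kronecker algebra).** Let $A$ be the path algebra of the quiver with two arrows $x,y$ from vertex $1$ to vertex $2$. Then $P_1$ has basis $e_1,x,y$ and $P_2=S_2$. Let $\alpha=(1,-1)$. Then $H_\alpha=\operatorname{Hom}(P_2,P_1)\cong K^2$, where $f_{(a,b)}$ sends $e_2$ to $ax+by$. Each $f\ne0$ is indecomposable, since the only possible decomposition is $(0\to P_1)\oplus(P_2\to0)$, which is $f=0$. Here $E(f,f')=K^2/(Kf+Kf')$, so $E(f,f)=1$ for $f\ne0$, but $e(\alpha,\alpha)=0$. So $\alpha$ is not rigid although $e(\alpha,\alpha)=0$.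

An element of $H_{m\alpha}$ is $F=B_x\otimes x+B_y\otimes y$ with $m\times m$-matrices $B_x,B_y$. In general $B_x$ is invertible and $B_x^{-1}B_y$ has distinct eigenvalues, so $F$ is a sum of $m$ pairwise non-isomorphic elements of $H_\alpha$. Let $S_{(\lambda:\mu)}$ be the module $K\rightrightarrows K$ with $x=\lambda$, $y=\mu$, not both zero. Up to transposition, $F^*:\operatorname{Hom}(P_1^m,S_{(\lambda:\mu)})\to\operatorname{Hom}(P_2^m,S_{(\lambda:\mu)})$ is the matrix $\lambda B_x+\mu B_y$. So $\operatorname{Hom}(F,S_{(\lambda:\mu)})\ne0$ if and only if $\det(\lambda B_x+\mu B_y)=0$, and a general $F$ is detected by exactly $m$ of these modules, one for each summand.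

The cokernels of the $f\ne0$ are the modules $S_{(\lambda:\mu)}$, and $\operatorname{Hom}$ between two of them is $K$ or $0$ according to whether they are isomorphic. They are the general modules of the component $Z$ of dimension vector $(1,1)$. It has one parameter, so $c(Z)=1$. By (3.1) and (3.2), $\hom(M',\tau_AM)=E(f,f')$ for minimal presentations $f,f'$ of $M,M'$, so $E(Z)=1$ and $E(Z,Z)=0$. For $\overline{Z^m}$ we have $\Sigma=1$, although the general module in it has $m$ pairwise non-isomorphic summands: $\Sigma$ counts components and not modules.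

**Example 3.2 (three arrows).** Now take three arrows from $1$ to $2$ and again $\alpha=(1,-1)$. Then $H_\alpha=K^3$, each $f\ne0$ is indecomposable as before, $E(f,f)=2$ for $f\ne0$, and $e(\alpha,\alpha)=3-2=1$. An element of $H_{2\alpha}$ is a triple $(B_1,B_2,B_3)$ of $2\times2$-matrices. If $B_1$ is invertible, then in every direct sum decomposition the two blocks of $B_1$ are square, so a decomposition is of type $\alpha+\alpha$ and makes $B_1^{-1}B_2$ and $B_1^{-1}B_3$ simultaneously diagonal. For a general triple these two matrices do not commute. So $2\alpha$ is indecomposable: a general element of $H_{2\alpha}$ is *not* a sum of elements of $H_\alpha$.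

**Lemma 3.3.** Suppose $e(\alpha_k,\alpha_l)=0$ for all $k\ne l$, and $\alpha=\sum_k\alpha_k$. Then $P_i^\alpha\cong\bigoplus_kP_i^{\alpha_k}$ ($i=0,1$). For all dense open $U_k\subseteq H_{\alpha_k}$ the image of $G_\alpha\times\prod U_k\to H_\alpha$, $(g,(f_k))\mapsto g.\bigoplus f_k$, contains a dense open set.

**Proof.** If $P_1^{\alpha_k}$ and $P_0^{\alpha_l}$ ($k\ne l$) had a common summand, there would be a non-radical map $P_1^{\alpha_k}\to P_0^{\alpha_l}$. The subspace divided out in $E(f_k,f_l)$ consists of radical maps, so $E(f_k,f_l)\ne0$ always, a contradiction. Hence $\bigoplus P_1^{\alpha_k}$ and $\bigoplus P_0^{\alpha_k}$ have no common summand, which is the first claim. Choose $f_k\in U_k$ with $E(f_k,f_l)=0$ for all $k\ne l$. At $(1,(f_k))$, with $f=\bigoplus f_k$, the differential sends $((b,a),(w_k))$ to $bf-fa+\bigoplus w_k$. Its image contains all diagonal blocks, and the off-diagonal blocks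
$$f_l\operatorname{Hom}(P_1^{\alpha_k},P_1^{\alpha_l})+\operatorname{Hom}(P_0^{\alpha_k},P_0^{\alpha_l})f_k=\operatorname{Hom}(P_1^{\alpha_k},P_0^{\alpha_l}).$$
So the differential is surjective and the map is dominant. $\square$

**Lemma 3.4 (canonical decomposition).** For each $\alpha$ there is a unique multiset $\operatorname{can}(\alpha)=\{\alpha_1,\dots,\alpha_q\}$ of indecomposable vectors with sum $\alpha$ such that the general $f\in H_\alpha$ is isomorphic to $\bigoplus f_k$ with $f_k\in H_{\alpha_k}$ general and indecomposable. Moreover $e(\alpha_k,\alpha_l)=0$ for $k\ne l$.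

**Proof.** The decomposable elements of $H_\beta$ form a finite union of images of sets $G_\beta\times H_{\beta'}\times H_{\beta''}$, so the indecomposable ones form a constructible set $I_\beta$. Only finitely many decomposition types $(\alpha_1,\dots,\alpha_q)$ occur in $H_\alpha$, and the type is determined by $f$ (Krull–Schmidt). Each type gives a constructible set, the image of $G_\alpha\times\prod I_{\alpha_k}$, so one type is dense. Hence there are irreducible components $I'_k$ of $I_{\alpha_k}$, stable under the connected group $G_{\alpha_k}$, such that $G_\alpha\times\prod I_k'\to H_\alpha$ is dominant.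

The fibre over a general $f\cong\bigoplus f_k$ contains all $(g',(f'_k))$ with $f_k'\in G_{\alpha_k}f_k$ and $g'.\bigoplus f_k'=f$. So it has dimension at least $\sum\dim G_{\alpha_k}f_k+\dim\operatorname{Stab}f$. With (3.5), and since $\dim I'_k\le\dim H_{\alpha_k}$,
$$\dim H_\alpha\le\dim G_\alpha f+\sum_k(\dim I'_k-\dim G_{\alpha_k}f_k)\le\dim H_\alpha-\sum_{k,l}E(f_k,f_l)+\sum_kE(f_k,f_k).$$
Therefore $E(f_k,f_l)=0$ for $k\ne l$, and $\dim I'_k=\dim H_{\alpha_k}$. So each $\alpha_k$ is indecomposable and $e(\alpha_k,\alpha_l)=0$ for $k\ne l$. By Lemma 3.3 the $f_k$ may be taken in any given dense open subsets. Uniqueness is Krull–Schmidt. $\square$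

**Lemma 3.5.** (a) If $e(\alpha,\beta)=0$, then $e(m\alpha,m'\beta)=0$ for all $m,m'\ge1$.

(b) Let $\alpha_1,\dots,\alpha_q$ be such that $e(\alpha_k,\alpha_l)=0$ for all $k\ne l$. Then $\operatorname{can}(\sum\alpha_k)=\bigcup\operatorname{can}(\alpha_k)$ as multisets, and for every $\beta$
$$e\Bigl(\beta,\sum_k\alpha_k\Bigr)=\sum_ke(\beta,\alpha_k),\qquad e\Bigl(\sum_k\alpha_k,\beta\Bigr)=\sum_ke(\alpha_k,\beta).$$

(c) If $\operatorname{can}(\alpha)=\{\alpha_1,\dots,\alpha_q\}$, then $e(\alpha,\alpha)=\sum_{k,l}e(\alpha_k,\alpha_l)$. So if $e(\alpha,\alpha)=0$, then $e(\gamma,\gamma')=0$ for all $\gamma,\gamma'\in\operatorname{can}(\alpha)$, including $\gamma=\gamma'$.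

**Proof.** (a) $E(f^m,g^{m'})=mm'E(f,g)$ and $f^m\in H_{m\alpha}$, $g^{m'}\in H_{m'\beta}$. (b) By Lemma 3.3 the general element of $H_{\sum\alpha_k}$ is $\bigoplus f_k$ with general $f_k$. (c) Apply (b) twice. $\square$

## 4. From components to $g$-vectors

We now translate: a component in $\operatorname{Irr}^\tau(A)$ becomes a vector, and the decomposition of $Z$ becomes a family of distinct, indecomposable, pairwise orthogonal vectors.

**Lemma 4.1.** The function $(M,N)\mapsto\hom(N,\tau_AM)$ on $\operatorname{mod}(A,d)\times\operatorname{mod}(A,d')$ is upper semicontinuous. Hence $E(Z)$ and $E(Z_1,Z_2)$ are the values at general points.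

**Proof.** In a minimal presentation of $M$ the multiplicity of $P_s$ is $\hom(M,S_s)$ in degree $0$ and $\operatorname{ext}^1(M,S_s)$ in degree $1$. By (3.2) and (3.4),
$$\hom(N,\tau_AM)=\hom(M,N)-\sum_s\bigl(\hom(M,S_s)-\operatorname{ext}^1(M,S_s)\bigr)\dim e_sN.$$
The first term is upper semicontinuous. The number $\dim e_sN$ is the rank of an idempotent matrix; the ranks of $e_s$ and $1-e_s$ are both lower semicontinuous with constant sum, so $\dim e_sN$ is locally constant. Compute $\operatorname{Ext}^j(M,S_s)$ by the bar complex $C^j=\operatorname{Hom}_K(A^{\otimes j}\otimes M,S_s)$ with differentials $d^j$. Then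
$$\hom(M,S_s)-\operatorname{ext}^1(M,S_s)=(\dim C^0-\operatorname{rank}d^0)-(\dim C^1-\operatorname{rank}d^1-\operatorname{rank}d^0)=\dim C^0-\dim C^1+\operatorname{rank}d^1,$$
which is lower semicontinuous in $M$. $\square$

**Lemma 4.2.** Let $Z\in\operatorname{Irr}(A,d)$ and let $Z^\circ\subseteq Z$ be a dense open $G_d$-stable subset on which the minimal presentation has constant terms $Q_1,Q_0$, $\dim\mathcal O_M$ is maximal, and $\hom(M,\tau_AM)=E(Z)$. Put $H=\operatorname{Hom}(Q_1,Q_0)$ and $V=\{f\in H:\operatorname{coker}f\cong M\text{ for some }M\in Z^\circ\}$. Then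
$$\dim V=\dim H+c(Z)-E(Z).$$
In particular $c(Z)\le E(Z)$. If $Z\in\operatorname{Irr}^\tau(A)$, then $V$ is dense in $H$, the modules $Q_0,Q_1$ have no common summand, and $H=H_\alpha$ for $\alpha=[Q_0]-[Q_1]$.

**Proof.** Such $Z^\circ$ exist, since $\hom(M,S_s)$, $\operatorname{ext}^1(M,S_s)$ and $\hom(M,\tau_AM)$ are upper semicontinuous and orbit dimensions are lower semicontinuous. The idea is to count the set
$$W=\{(f,\pi,M):M\in Z^\circ,\ Q_1\xrightarrow fQ_0\xrightarrow\pi M\to0\text{ exact}\}$$
in two ways. The fibre of $W\to V$ over $f$ is the set of linear isomorphisms $\operatorname{coker}f\to K^d$, a $G_d$-torsor. So $\dim W=\dim V+d^2$.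

Let $G=\operatorname{Aut}Q_0\times\operatorname{Aut}Q_1$. Over $M\in Z^\circ$ all the sequences are minimal presentations, because their terms have the right size, so the fibre of $W\to Z^\circ$ is one $G$-orbit. The map $\operatorname{Stab}(f)\to\operatorname{Aut}M$ is onto (automorphisms lift to minimal presentations) with kernel $\operatorname{Stab}(f,\pi)$. So by (3.5) this orbit has dimension
$$\dim Gf+\dim\operatorname{End}M=\dim H-E(f,f)+\dim\operatorname{End}M,$$
and $E(f,f)=E(f,M)=\hom(M,\tau_AM)=E(Z)$ by (3.1) and (3.2). Altogether $\dim V=\dim Z+\dim H-E(Z)+\dim\operatorname{End}M-d^2$, and $\dim Z-(d^2-\dim\operatorname{End}M)=c(Z)$.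

If $c(Z)=E(Z)$, the constructible set $V$ has the dimension of $H$, so it is dense. As $V$ consists of radical maps, which form a closed subspace, all maps $Q_1\to Q_0$ are radical and $Q_0,Q_1$ have no common summand. $\square$

**Example 4.3 ($n(A)=1$).** Let $A$ have only one simple module, and let $0\ne Z\in\operatorname{Irr}^\tau(A)$. By Lemma 4.2, $Q_0$ and $Q_1$ have no common summand, and $Q_0\ne0$, so $Q_1=0$. The general module in $Z$ is $P_1^a$ for some $a\geq 1$, so $Z=\overline{\mathcal O_{P_1^a}}$ and $\Sigma(Z)=1$. So Theorem 2.1 holds here, in agreement with Example 2.3.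

**Lemma 4.4.** Components $Z,Z'\in\operatorname{Irr}^\tau(A)$ with the same $g$-vector are equal.

**Proof.** Let $V,V'\subseteq H_\alpha$ be the dense constructible sets of Lemma 4.2. Then $V\cap V'$ is dense. Cokernels of its elements have the dimension $d$ for both components. The preimage of $V\cap V'$ in $W$ has dimension $\dim H_\alpha+d^2=\dim W$. Since all fibres of $W\to Z^\circ$ have the same dimension, its image in $Z^\circ$ has dimension $\dim Z$. This image lies in $Z'$, so $Z\subseteq Z'$, and $Z=Z'$ since both are components. $\square$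

**Lemma 4.5.** Let $Z\in\operatorname{Irr}^\tau(A)$, $Z=\overline{Z_{(1)}\oplus\cdots\oplus Z_{(q)}}$ with indecomposable components $Z_{(k)}$ (repetitions allowed). Then $Z_{(k)}\in\operatorname{Irr}^\tau(A)$ for all $k$ and $E(Z_{(k)},Z_{(l)})=0$ for $k\ne l$.

(This is due to Cerulli Irelli, Labardini-Fragoso and Schröer.)

**Proof.** For a general $M\cong\bigoplus M_k$ in $Z$, the fibre over $M$ of the dominant map $G_d\times\prod Z_{(k)}\to Z$ contains all $(g',(M'_k))$ with $M'_k\in\mathcal O_{M_k}$ and $g'.\bigoplus M_k'=M$, so its dimension is at least $\sum\dim\mathcal O_{M_k}+\dim\operatorname{End}M$. Hence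
$$\dim Z\le\dim\mathcal O_M+\sum_k(\dim Z_{(k)}-\dim\mathcal O_{M_k}),\qquad\text{that is,}\qquad c(Z)\le\sum_kc(Z_{(k)})\le\sum_kE(Z_{(k)}).$$
On the other hand $c(Z)=E(Z)=\sum_kE(Z_{(k)})+\sum_{k\ne l}E(Z_{(k)},Z_{(l)})$ by Lemma 4.1. So all inequalities are equalities, and the last sum is $0$. $\square$

**Proposition 4.6.** Let $Z=\overline{Z_1^{a_1}\oplus\cdots\oplus Z_t^{a_t}}\in\operatorname{Irr}^\tau(A)$ and let $\alpha_i$ be the $g$-vector of $Z_i$. Then $\alpha_1,\dots,\alpha_t$ are distinct, indecomposable, and $e(\alpha_i,\alpha_j)=0$ for $i\ne j$. If $E(Z,Z)=0$, then also $e(\alpha_i,\alpha_i)=0$ for all $i$.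

**Proof.** By Lemma 4.5 all $Z_i$ lie in $\operatorname{Irr}^\tau(A)$, and the $\alpha_i$ are distinct by Lemma 4.4.

The minimal presentation $f$ of an indecomposable module $M$ is an indecomposable complex: if $f=f'\oplus f''$, one cokernel is zero, say that of $f'':Q_1''\to Q_0''$; as $f''$ is radical and onto, $Q_0''=0$, and then $Q_1''=0$ by minimality. The indecomposable modules in $Z_i$ form a dense constructible stable set, which contains a dense open stable set, so $Z_i^\circ$ can be chosen inside it. By Lemma 4.2 a dense subset of $H_{\alpha_i}$ consists of nonzero indecomposable complexes, so $\alpha_i$ is indecomposable.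

For $i\ne j$ and general $(M_i,M_j)\in Z_i\times Z_j$ with minimal presentations $f_i\in H_{\alpha_i}$, $f_j\in H_{\alpha_j}$ we get $E(f_i,f_j)=E(f_i,M_j)=\hom(M_j,\tau_AM_i)=E(Z_i,Z_j)=0$.

If $E(Z,Z)=0$, then general $M,M'\in Z$ with $\hom(M',\tau_AM)=0$ have summands $M_i,M'_i\in Z_i$ with $\hom(M'_i,\tau_AM_i)=0$. So $E(Z_i,Z_i)=0$, and the same computation with two general modules in $Z_i$ gives $e(\alpha_i,\alpha_i)=0$. $\square$

So Theorem 2.1 becomes a statement about vectors.

**Theorem 4.7.** If $\alpha_1,\dots,\alpha_t\in\mathbb Z^n$ are distinct indecomposable vectors with $e(\alpha_i,\alpha_j)=0$ for $i\ne j$, then they are linearly independent. If also $e(\alpha_i,\alpha_i)=0$ for all $i$, they are part of a $\mathbb Z$-basis of $\mathbb Z^n$.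

## 5. Linear independence reduced to divisibility by primes

The natural attempt is to read a linear relation as two decompositions of one general complex. Suppose
$$\gamma:=\sum_{i\in I}a_i\alpha_i=\sum_{j\in J}b_j\alpha_j,\qquad I\cap J=\emptyset,\ I\ne\emptyset,\ a_i,b_j\ge1. \tag{5.1}$$
By Lemma 3.5(a) the vectors $a_i\alpha_i$ ($i\in I$), $b_j\alpha_j$ ($j\in J$) are pairwise orthogonal, so by Lemma 3.5(b)
$$\operatorname{can}(\gamma)=\bigcup_{i\in I}\operatorname{can}(a_i\alpha_i)=\bigcup_{j\in J}\operatorname{can}(b_j\alpha_j). \tag{5.2}$$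
If $\operatorname{can}(a_i\alpha_i)$ were $\alpha_i$ with multiplicity $a_i$, and similarly for $J$, the two sides of (5.2) would have no common element. They are nonempty, so this would be a contradiction. When $e(\alpha_i,\alpha_i)=0$, Lemma 3.5(b) does give $\operatorname{can}(a_i\alpha_i)=\{\alpha_i,\dots,\alpha_i\}$, and we are done.

The attempt stops exactly when $e(\alpha_i,\alpha_i)\ne0$. Then nothing says that a general element of $H_{a_i\alpha_i}$ is a sum of elements of $H_{\alpha_i}$. In Example 3.2, $\operatorname{can}(2\alpha)=\{2\alpha\}$. So the summands in (5.2) are no longer controlled by the $\alpha_i$.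

However, the relation itself supplies a vanishing. Writing the first $\gamma$ as the sum over $I$ and the second one as the sum over $J$, Lemma 3.5(b) gives
$$e(\gamma,\gamma)=\sum_{i\in I,\,j\in J}e(a_i\alpha_i,b_j\alpha_j)=0, \tag{5.3}$$
because $I\cap J=\emptyset$. Writing both as sums over $I$ gives $e(a_i\alpha_i,a_i\alpha_i)=0$ for $i\in I$, and likewise for $J$. What is missing is the way back from $a_i\alpha_i$ to $\alpha_i$:

**Theorem 5.1 (saturation).** If $e(m\alpha,m\alpha)=0$ for some $m\ge1$, then $e(\alpha,\alpha)=0$.

The difficulty is that $e(p\alpha,p\alpha)=0$ is a statement about general elements of $H_{p\alpha}=H_\alpha\otimes_KM_p(K)$, that is, about matrices with coefficients in $H_\alpha$, and these may have nothing to do with $H_\alpha$ itself. The idea is to replace $M_p(K)$ by the division algebra $\mathbb D$ of Section 1. It yields the following proposition, whose proof fills Sections 6 to 11.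

**Proposition 5.2 (divisibility).** Let $h_1,\dots,h_r$ be distinct indecomposable vectors with $e(h_i,h_j)=0$ for all $i,j$ (including $i=j$). Let $p$ be a prime and $\sum_ic_ih_i=p\alpha$ with integers $c_i\ge0$ and $\alpha\in\mathbb Z^n$. Then $p\mid c_i$ for all $i$.

**Proof of Theorem 5.1 from Proposition 5.2.** By induction on the number of prime factors of $m$ we may assume $m=p$ prime, and $\alpha\ne0$. Let $\operatorname{can}(p\alpha)$ consist of distinct $h_i$ with multiplicities $c_i$. By Lemma 3.5(c), $e(h_i,h_j)=0$ for all $i,j$. By Proposition 5.2, $p\mid c_i$, so $\alpha=\sum_i(c_i/p)h_i$. By Lemma 3.5(b), $e(\alpha,\alpha)$ is a sum of terms $e(h_i,h_j)=0$. $\square$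

**Proof of Theorem 4.7 from Proposition 5.2.** A nontrivial linear relation has the form (5.1), after multiplication by a common denominator and a sign. Since $a_i\alpha_i\ne0$, the multiset (5.2) is nonempty, so $J\ne\emptyset$. By (5.3) and the lines after it, $e(a_i\alpha_i,a_i\alpha_i)=0$ for $i\in I$ and $e(b_j\alpha_j,b_j\alpha_j)=0$ for $j\in J$. By Theorem 5.1, $e(\alpha_i,\alpha_i)=0$ for all $i\in I\cup J$. By Lemma 3.5(b), $\operatorname{can}(a_i\alpha_i)$ is $\alpha_i$ with multiplicity $a_i$, and likewise for $J$. As the $\alpha_i$ are distinct, the two descriptions in (5.2) have no common element, a contradiction.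

Now assume also $e(\alpha_i,\alpha_i)=0$ for all $i$. Let $\sum x_i\alpha_i=py$ with $x_i\in\mathbb Z$, $y\in\mathbb Z^n$, $p$ prime. Adding multiples of $p$ to the $x_i$, we may assume $x_i\ge0$. Proposition 5.2 gives $p\mid x_i$ for all $i$, so $y\in\sum\mathbb Z\alpha_i$. So $\mathbb Z^n/\sum\mathbb Z\alpha_i$ is torsion-free, hence free, and the $\alpha_i$, being linearly independent, are part of a $\mathbb Z$-basis. $\square$

**Proof of Theorem 2.1 from Proposition 5.2.** Combine Proposition 4.6 with Theorem 4.7. $\square$

**Setting for Sections 6 to 11.** Let $h_i,c_i,p,\alpha$ be as in Proposition 5.2. Replacing $c_i$ by $c_i+2p$ and $\alpha$ by $\alpha+2\sum h_i$, we assume $c_i\ge2$ for all $i$. Put $h=\sum c_ih_i=p\alpha$, $H=H_h$, $P_j=P_j^h$ ($j=0,1$) and $\theta=\theta_h$. Since $h=p\alpha$, we have $P_j=(P_j^\alpha)^p$ and $H=H_\alpha\otimes_KM_p(K)$. By Lemma 3.3 the general $F\in H$ is $\cong\bigoplus_i\bigoplus_{l=1}^{c_i}f_{il}$ with $f_{il}\in H_{h_i}$ general, and by Lemma 3.5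
$$e(h,h)=e(h,h_i)=e(h_i,h)=0\quad\text{for all }i. \tag{5.4}$$

We shall pass from $K$ to larger algebraically closed fields $\Omega\supseteq K$. By quantifier elimination, a first-order statement about constructible sets defined over $K$ that holds over $K$ also holds over $\Omega$; we call this *transfer*.

## 6. Multiplicities of rigid summands

**Proposition 6.1.** If $h_i$ is rigid, then $p\mid c_i$.

**Proof.** **Step 1: a complex over $\mathbb D$ whose decomposition we know.** Let $f_i$ be a point of the dense orbit of $H_{h_i}$; it is indecomposable. For each $j$ let $U_j\subseteq H_{h_j}$ be dense open, consisting of indecomposables, and contained in the dense orbit if $h_j$ is rigid. By Lemma 3.3 there is a dense open $U\subseteq H$ all of whose elements are $\cong\bigoplus f_{jl}$ with $f_{jl}\in U_j$, $1\le l\le c_j$. By Lemma 1.1(a) there is $x\in H_\alpha\otimes_K\mathbb D$ with $F=\iota(x)\in U(k^s)$. By transfer, over $\bar k$ we have $F\cong f_i^{c_i}\oplus F''$, where the indecomposable summands of $F''$ have vectors $h_j\ne h_i$. So no summand of $F''$ is isomorphic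 to $f_i$.

**Step 2: a multiplicity space that is a $\mathbb D$-module.** View $x$ as the complex $P_1^\alpha\otimes_K\mathbb D\to P_0^\alpha\otimes_K\mathbb D$ of $A\otimes_Kk$-modules, acting by left multiplication on the factor $\mathbb D$. Let $\mathcal H$ and $\mathcal H'$ be the finite-dimensional $k$-spaces of chain maps $f_i\otimes k\to x$ and $x\to f_i\otimes k$. Right multiplications $r_\delta$ by $\delta\in\mathbb D$ are chain endomorphisms of $x$, so $\mathcal H$ is a right $\mathbb D$-module via $u\delta=r_\delta u$. The endomorphism algebra of the complex $f_i$ is $K$ plus a nilpotent radical, and this persists after extension of scalars. So we get a $k$-bilinear form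
$$\mathcal H'\times\mathcal H\to k,\qquad(v,u)\mapsto vu\bmod\operatorname{rad}.$$
Let $\mathcal H_0=\{u\in\mathcal H:vu\in\operatorname{rad}\text{ for all }v\in\mathcal H'\}$. Since $v(r_\delta u)=(vr_\delta)u$ and $vr_\delta\in\mathcal H'$, the space $\mathcal H_0$ is $\mathbb D$-stable. So $\mathcal H/\mathcal H_0$ is a $\mathbb D$-module, and $p^2\mid\dim_k\mathcal H/\mathcal H_0$.

**Step 3: its dimension.** The number $\dim_k\mathcal H/\mathcal H_0$ is the rank of the form, which may be computed over $\bar k$. There, splitting $M_p$ into columns, $x$ becomes $F^p\cong f_i^{pc_i}\oplus F''^p$. Write $u=(u_1,\dots,u_{pc_i},u'')$ and $v=(v_1,\dots,v_{pc_i},v'')$ with $u_r,v_r\in\operatorname{End}(f_i)$. Then $vu=\sum_rv_ru_r+v''u''$. The element $v''u''$ lies in the radical: otherwise it is an automorphism of $f_i$, and $f_i$ would be a summand of $F''^p$. So modulo the radical the form is $\sum_r\bar v_r\bar u_r$, of rank $pc_i$. Hence $p^2\mid pc_i$. $\square$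

For a non-rigid $h_i$ this argument has no starting point: the $c_i$ summands of type $h_i$ are in general pairwise non-isomorphic and move with $F$, so there is no fixed complex $f_i$ defined over $k$ to map from. Example 3.1 shows what to use instead, namely the $m$ modules $S_{(\lambda:\mu)}$ that detect the summands, the roots of a determinant. Over $k$ they are permuted by the Galois group, and we shall show that every Galois orbit has length divisible by $p$. The next sections construct such modules in general.

## 7. Stable modules that detect a non-rigid summand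

**Definition.** A module $S\ne0$ is *stable* if $\theta(S)=0$ and $\theta(S')<0$ for all proper nonzero submodules $S'$.

In Example 3.1 with $h=m\alpha$ we have $\theta(X)=m(\dim e_1X-\dim e_2X)$, and $S_{(\lambda:\mu)}$ is stable: its only proper nonzero submodule is $S_2$, with $\theta(S_2)=-m$.

**Lemma 7.1.** A nonzero map between stable modules is an isomorphism, and $\operatorname{End}S=K$ for $S$ stable.

**Proof.** Let $I$ be the image of a nonzero map $S\to S'$ with kernel $N$. Then $\theta(I)=-\theta(N)\ge0$, with equality only if $N=0$; and $\theta(I)\le0$, with equality only if $I=S'$. So $N=0$ and $I=S'$. Hence $\operatorname{End}S$ is a finite-dimensional division algebra over $K$. $\square$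

Let $\Omega_d\subseteq\operatorname{mod}(A,d)$ be the set of stable $S$ such that $\operatorname{Hom}(F',S)=0$ for some $F'\in H$. It is open: the pairs consisting of a module and a submodule with $\theta\ge0$ of a given dimension $d'$, $0<d'<d$, form a closed subset of $\operatorname{mod}(A,d)$ times a Grassmannian ($\theta$ is locally constant there), and projection along a Grassmannian is closed; the second condition describes the projection of an open subset of $H\times\operatorname{mod}(A,d)$, and this projection is an open map. Let
$$U_0=\{F\in H:E(F',F)=0\text{ for some }F'\in H\}.$$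
It is open, and nonempty by (5.4).

**Lemma 7.2.** Let $F\in U_0$. (a) Every quotient $Q$ of $M_F$ has $\theta(Q)\ge0$. (b) If $S_1,\dots,S_q$ are pairwise non-isomorphic stable modules and $0\ne\varphi_j\in\operatorname{Hom}(F,S_j)$, then $(\varphi_j)_j:M_F\to\bigoplus S_j$ is surjective. In particular $q\le\dim P_0$.

**Proof.** (a) With $F'$ as in the definition of $U_0$ we have $E(F',M_F)=0$ by (3.1), so $E(F',Q)=0$ by (3.3) and $\theta(Q)=\hom(F',Q)\ge0$ by (3.4).

(b) For $q=1$ the image $I\ne0$ has $\theta(I)\ge0$ by (a), so $I=S_1$ by stability. Let $q>1$ and let $I$ be the image. By induction $I\to\bigoplus_{j<q}S_j$ is onto, with kernel $J\subseteq S_q$, and $\theta(J)=\theta(I)\ge0$. So $J\in\{0,S_q\}$. If $J=S_q$ we are done. If $J=0$, then $\bigoplus_{j<q}S_j\cong I\to S_q$ is onto by the case $q=1$, so some map $S_j\to S_q$ with $j<q$ is nonzero, against Lemma 7.1. $\square$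

**Lemma 7.3.** If $h_i$ is not rigid, then for general $f\in H_{h_i}$ there are $d\le\dim P_0^{h_i}$ and $S\in\Omega_d$ with $\operatorname{Hom}(f,S)\ne0$.

**Proof.** By (5.4), for general $f$ there is $F'\in H$ with $E(f,F')=0=E(F',f)$. As $h_i$ is not rigid, $0\ne E(f,f)\cong D\operatorname{Hom}(M_f,\tau f)$. Let $N\ne0$ be the image of a nonzero map $M_f\to\tau f$. As a quotient of $M_f$ it has $E(F',N)=0$. As a submodule of $\tau f$ it has $\operatorname{Hom}(F',N)\subseteq\operatorname{Hom}(M_{F'},\tau f)\cong DE(f,F')=0$. So $\theta(N)=0$ by (3.4). Every quotient $Q$ of $N$ has $E(F',Q)=0$, hence $\theta(Q)\ge0$.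

Let $S\ne0$ be a quotient of $N$ with $\theta(S)=0$ and of minimal dimension. Its proper nonzero quotients have $\theta>0$, so its proper nonzero submodules have $\theta<0$, and $S$ is stable. Finally $\hom(F',S)=\theta(S)+E(F',S)=0$, so $S\in\Omega_d$ with $d=\dim S\le\dim M_f\le\dim P_0^{h_i}$, and $\operatorname{Hom}(f,S)=\operatorname{Hom}(M_f,S)\ne0$. $\square$

*From now on, until the end of Section 11, fix a non-rigid $h_i$.* The sets $\{f\in H_{h_i}:\exists S\in Y,\ \operatorname{Hom}(f,S)\ne0\}$, where $Y$ runs over the irreducible components of the $\Omega_d$ with $d\le\dim P_0^{h_i}$, are constructible, finite in number, and cover a dense open subset of $H_{h_i}$. So we can fix $d$ and a component $Y$ of $\Omega_d$ for which this set is dense. $Y$ is $G_d$-stable, and $\dim e_sS$ is constant on $Y$. For a complex $f$ let $\mathcal S(f)$ be the set of isomorphism classes of $S\in Y$ with $\operatorname{Hom}(f,S)\ne0$.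

## 8. The incidence variety of complexes and stable modules

The spaces $\operatorname{Hom}(P_j,S)$, $S\in Y$, are direct sums of spaces $e_sS$, which are images of idempotent matrices of constant rank. So they form vector bundles $\mathcal E_j$ on $Y$, Zariski locally trivial, of rank $p_j$, and $p_0-p_1=\theta(S)=0$. The maps $F^*:\operatorname{Hom}(P_0,S)\to\operatorname{Hom}(P_1,S)$ form a homomorphism $\mathcal E_0\to\mathcal E_1$ over $U_0\times Y$. Its determinant $c$ is a section of a line bundle. After local trivialization it is a function $c^S(F)$, well defined up to a unit pulled back from $Y$. For every $S\in Y$ we have $c^S\not\equiv0$ on $H$, because $Y\subseteq\Omega_d$. Let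
$$\mathcal I\subseteq U_0\times Y\quad\text{be the closed subscheme }c=0,\quad\text{so}\quad(F,S)\in\mathcal I\iff\operatorname{Hom}(F,S)\ne0.$$
In Example 3.1 it consists of pairs of a matrix pencil and a root of its determinant. The group $G_d$ acts on $\mathcal I$ through $Y$. By the choice of $Y$, and since a general $F$ has a general $f\in H_{h_i}$ as a summand, $\mathcal I$ is nonempty and dominates $H$.

**Lemma 8.1.** (a) $\mathcal I$ is irreducible of dimension $\dim H+\dim Y-1$, it dominates $Y$, and $\hom(F,S)=1$ for general $(F,S)\in\mathcal I$.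

(b) $\dim Y=d^2$, and all nonempty fibres of $\mathcal I\to U_0$ are finite unions of $G_d$-orbits of dimension $d^2-1$.

(c) A proper closed $G_d$-stable subset of $\mathcal I$ does not dominate $H$.

(d) $\mathcal I^{(2)}=\{(F,S,S')\in U_0\times Y\times Y:S\not\cong S',\ \operatorname{Hom}(F,S)\ne0\ne\operatorname{Hom}(F,S')\}$ is irreducible or empty.

**Proof.** (a) Locally, $\mathcal I$ is the zero locus of one nonzero function on the irreducible variety $U_0\times Y$, so by Krull's theorem all its components have dimension $\dim H+\dim Y-1$. To see irreducibility, add the map to the data: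
$$\widetilde B=\{(S,\varphi,F):S\in Y,\ \varphi\in\operatorname{Hom}_A(P_0,S)\text{ surjective},\ F\in H,\ \varphi F=0\}.$$
The pairs $(S,\varphi)$ form an open subset of the total space of $\mathcal E_0$. Given $(S,\varphi)$, the map $F$ runs through the kernel of the surjection $H\to\operatorname{Hom}(P_1,S)$, $F\mapsto\varphi F$, whose target has dimension $p_1=p_0$. Since $\mathcal I\ne\emptyset$, Lemma 7.2(b) shows $\widetilde B\ne\emptyset$. So $\widetilde B$ is irreducible of dimension $\dim Y+p_0+\dim H-p_1=\dim Y+\dim H$ and dominates $Y$. Its open part over $U_0$ is nonempty, and by Lemma 7.2(b) it maps onto $\mathcal I$ with fibres $\operatorname{Hom}(F,S)\setminus0$. So $\mathcal I$ is irreducible and dominates $Y$, and the general value of $\hom(F,S)$ is $\dim\widetilde B-\dim\mathcal I=1$.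

(b) By Lemma 7.2(b) the fibres are finite unions of orbits, and orbits in $Y$ have dimension $d^2-1$ because $\operatorname{End}S=K$. As $\mathcal I$ dominates $H$, $\dim\mathcal I=\dim H+d^2-1$. Compare with (a).

(c) Such a subset has dimension at most $\dim H+d^2-2$, and its nonempty fibres over $U_0$ are $G_d$-stable, so they have dimension $d^2-1$. If it dominated $H$, its dimension would be at least $\dim H+d^2-1$.

(d) By Lemma 7.1 the pairs with $S\not\cong S'$ form the open subset $\{\operatorname{Hom}(S,S')=0=\operatorname{Hom}(S',S)\}$ of $Y\times Y$. Over it consider surjective $(\varphi,\varphi'):P_0\to S\oplus S'$ and $F$ in the kernel of the surjection $H\to\operatorname{Hom}(P_1,S\oplus S')$. As in (a), these data form an irreducible variety or the empty set, and by Lemma 7.2(b) the part over $U_0$ maps onto $\mathcal I^{(2)}$. $\square$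

Part (c) will be used again and again in this form: *a closed $G_d$-stable condition that fails somewhere on $\mathcal I$ fails for all $S\in\mathcal S(F)$, if $F$ is general.*

## 9. Counting: each summand of type $h_i$ has one stable module

For each $j$, the condition $|\mathcal S(f)|\ge q$ on $f\in H_{h_j}$ is constructible, being the projection of the set of $(f,S_1,\dots,S_q)$ with $S_r\in Y$ pairwise non-isomorphic and $\operatorname{Hom}(f,S_r)\ne0$. The general $f\in H_{h_j}$ is a summand of some $F\in U_0$, so $|\mathcal S(f)|\le\dim P_0$ by Lemma 7.2(b). Hence $|\mathcal S(f)|$ has a finite general value $e_j$ on $H_{h_j}$. By the choice of $Y$, $e_i\ge1$.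

Let $U_j\subseteq H_{h_j}$ be dense open and $G_{h_j}$-stable, consisting of indecomposable $f$ with $|\mathcal S(f)|=e_j$. By Lemma 3.3 and Lemma 8.1(a),(c), applied to the closed set $\{\hom(F,S)\ge2\}$, there is a dense open $U\subseteq U_0$ such that every $F\in U$ is $\cong\bigoplus f_{jl}$ with $f_{jl}\in U_j$ ($1\le l\le c_j$), and $\hom(F,S)=1$ for all $S\in\mathcal S(F)$.

Let $F\in U$. Since $\hom(F,S)=\sum\hom(f_{jl},S)$, for each $S\in\mathcal S(F)$ there is exactly one index $(j,l)$ with $\operatorname{Hom}(f_{jl},S)\ne0$. We say that $S$ *belongs* to this summand. By Krull–Schmidt, two such decompositions of $F$ correspond under a bijection of indices that preserves the type $j$ and matches isomorphic summands. So the type of the summand to which $S$ belongs, and whether $S,S'$ belong to the same summand, do not depend on the decomposition.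

**Lemma 9.1.** $|\mathcal S(F)|=c_i$ for all $F\in U$.

**Proof.** **Step 1: only type $h_i$ is detected.** Let $V^{(j)}\subseteq\mathcal I|_U$ be the set of $(F,S)$ for which $S$ belongs to a summand of type $h_j$. It is constructible, as the image of the set of $(g,(f_{ql}),S)\in G_h\times\prod U_q^{c_q}\times Y$ with $g.\bigoplus f_{ql}\in U$ and $\operatorname{Hom}(f_{jl},S)\ne0$ for some $l$. The $V^{(j)}$ are pairwise disjoint. If $e_j\ge1$, then $V^{(j)}$ surjects onto $U$ with fibres of dimension $d^2-1$, so it has dimension $\dim H+d^2-1=\dim\mathcal I$ and is dense in $\mathcal I$. Two disjoint constructible sets cannot both be dense in an irreducible variety. So $e_j\ge1$ only for $j=i$.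

**Step 2: each summand of type $h_i$ is detected once.** Let $V_1$ (resp. $V_2$) be the set of $(F,S,S')\in\mathcal I^{(2)}$ with $F\in U$ such that $S,S'$ belong to the same summand (resp. to different summands). They are disjoint, and constructible for the same reason as before. Since $c_i\ge2$ and $e_i\ge1$, $V_2$ surjects onto $U$: take $S\in\mathcal S(f_{i1})$, $S'\in\mathcal S(f_{i2})$; then $S\not\cong S'$ because $\hom(F,S)=1$. If $e_i\ge2$, then $V_1$ surjects onto $U$ too. The fibres of $\mathcal I^{(2)}\to U_0$ are finite unions of products of two orbits, of dimension $2(d^2-1)$. So $V_1$, $V_2$ and $\mathcal I^{(2)}$ would all have dimension $\dim H+2(d^2-1)$, and the disjoint sets $V_1,V_2$ would both be dense in the irreducible $\mathcal I^{(2)}$, a contradiction. So $e_i=1$.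

Hence $\mathcal S(F)$ is the disjoint union of the one-element sets $\mathcal S(f_{il})$, $1\le l\le c_i$. $\square$

## 10. Smoothness, and a curve of stable modules

We want to evaluate $\mathcal S(F)$ for a complex $F$ over $k^s$, and we need stable modules that are defined over $k^s$. In characteristic $0$ we have $k^s=\bar k$, and the smoothness statements of this section may be skipped. In positive characteristic they are needed, because smooth varieties over $k^s$ have dense sets of $k^s$-points.

**Lemma 10.1.** After shrinking $U$, the morphism $\mathcal I|_U\to U$ is smooth.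

**Proof.** **Step 1: reduction to a vanishing differential.** By the Jacobian criterion the morphism is smooth at $(F,S)$ if $Y$ is regular at $S$ and the differential $d_Yc$ of $S\mapsto c^S(F)$ along $Y$ is nonzero at $S$. (At a zero of $c$ a change of trivialization only multiplies this differential by a nonzero factor.) The set where this condition fails is closed in $\mathcal I$ and $G_d$-stable. So by Lemma 8.1(c) it suffices to show that it is not all of $\mathcal I$. Suppose it is all of $\mathcal I$. Let $Y^{reg}$ be the regular locus of $Y$. Then $d_Yc=0$ at all $(F,S)\in\mathcal I$ with $S\in Y^{reg}$. We shall contradict a dimension count.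

**Step 2: first order deformations.** For $S\in Y^{reg}$ and $\xi\in T_SY$ let $S_\xi$ be the $A$-module on $K[\varepsilon]^d$ ($\varepsilon^2=0$) given by the $K[\varepsilon]$-point $\xi$ of $Y$. It is an extension of $S$ by $\varepsilon S\cong S$, and it splits if and only if $\xi$ is a coboundary. The coboundaries are contained in $T_S\mathcal O_S$ and form a space of dimension $d^2-\dim\operatorname{End}S=d^2-1=\dim\mathcal O_S$, so they are $T_S\mathcal O_S$. And $\dim T_SY=d^2>d^2-1$. Let
$$\mathcal T=\{(S,\xi,\varphi,F):S\in Y^{reg},\ \xi\in T_SY\setminus T_S\mathcal O_S,\ \varphi:P_0\to S_\xi\text{ surjective and }A\text{-linear},\ F\in H,\ \varphi F=0\}.$$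
The pairs $(S,\xi)$ form a set of dimension $2d^2$. The maps $\varphi$ lie in the space $\operatorname{Hom}_A(P_0,S_\xi)$ of dimension $2p_0$, and $F$ runs through the kernel of the surjection $H\to\operatorname{Hom}_A(P_1,S_\xi)$, of codimension $2p_1$. As $p_0=p_1$,
$$\dim\mathcal T\le2d^2+2p_0+\dim H-2p_1=2d^2+\dim H. \tag{10.1}$$

**Step 3: the vanishing differential lifts homomorphisms.** By Lemma 8.1(a),(c), a general $F\in U$ has some $S\in\mathcal S(F)$, and all such $S$ lie in $Y^{reg}$. Let $0\ne\varphi_0\in\operatorname{Hom}(F,S)$ and $\xi\in T_SY\setminus T_S\mathcal O_S$. Local trivializations of $\mathcal E_0,\mathcal E_1$ near $S$ give $K[\varepsilon]$-bases of $\operatorname{Hom}_A(P_j,S_\xi)$, in which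
$$F^*:\operatorname{Hom}_A(P_0,S_\xi)\to\operatorname{Hom}_A(P_1,S_\xi)\quad\text{is}\quad B+\varepsilon B'.$$
Here $B$ is square of corank $1$ with kernel $K\varphi_0$, because $\hom(F,S)=1$. So its adjugate is $\lambda\varphi_0\psi$ with $\lambda\ne0$ and $\psi\ne0$ a functional with kernel $\operatorname{im}B$. From $\det(B+\varepsilon B')=\det B+\varepsilon\operatorname{tr}(\operatorname{adj}(B)B')$ we get
$$0=d_Yc(\xi)=\operatorname{tr}(\operatorname{adj}(B)B')=\lambda\psi(B'\varphi_0),$$
so $B'\varphi_0\in\operatorname{im}B$. Choose $\varphi_1$ with $B\varphi_1=-B'\varphi_0$. Then $\varphi_0+\varepsilon\varphi_1\in\operatorname{Hom}(F,S_\xi)$. Together with $\varepsilon\varphi_0$ this gives $\hom(F,S_\xi)\ge2$.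

**Step 4: these homomorphisms are surjective.** Let $\varphi\in\operatorname{Hom}(F,S_\xi)$ have nonzero reduction modulo $\varepsilon$, and let $I$ be its image. It maps onto $S$ by Lemma 7.2(b), and $\theta(I\cap\varepsilon S)=\theta(I)-\theta(S)=\theta(I)\ge0$ by Lemma 7.2(a). As $\varepsilon S$ is stable, $I\cap\varepsilon S\in\{0,\varepsilon S\}$. It is not $0$, since otherwise $I\cong S$ would split the extension $S_\xi$. So $I=S_\xi$.

**Step 5: the count.** By Steps 3 and 4 the fibre of $\mathcal T$ over a general $F$ has dimension at least $(d^2-1)+d^2+2$, with contributions from $S$ in its orbit, from $\xi$, and from $\varphi$. So $\dim\mathcal T\ge\dim H+2d^2+1$, against (10.1). $\square$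

**The quotient curve.** The next aim is a moduli space of our stable modules. By Rosenlicht's theorem (Amer. J. Math. 78 (1956), 401–443; An. Acad. Brasil. Ciênc. 35 (1963), 487–489) there are a nonempty open $G_d$-stable $Y^\circ\subseteq Y$ and a surjective morphism $\pi:Y^\circ\to C$ onto a variety whose fibres are exactly the $G_d$-orbits, with $K(C)=K(Y)^{G_d}$. By Lemma 8.1(b), $\dim C=d^2-(d^2-1)=1$. In Example 3.1 the map $\pi$ sends $S_{(\lambda:\mu)}$ to the point $(\lambda:\mu)$ of the projective line.

**Lemma 10.2.** A field $M$ is separable over the fixed field $M^G$ of any group $G$ of automorphisms.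

**Proof.** In characteristic $0$ this is clear. In characteristic $\ell>0$, by MacLane's criterion, we must show that elements $b_1,\dots,b_r\in M^G$ which are linearly independent over $(M^G)^\ell$ stay independent over $M^\ell$. Otherwise take a nontrivial relation $\sum m_j^\ell b_j=0$ with $m_j\in M$ of minimal length, normalized so that some $m_j=1$. For $g\in G$, applying $g$ and subtracting gives the shorter relation $\sum(g(m_j)-m_j)^\ell b_j=0$, which must be trivial. So all $m_j$ lie in $M^G$, a contradiction. $\square$

So $K(Y)/K(C)$ is separable, and $\pi$ is smooth on a nonempty open set. The smooth locus of $\pi$ is open and $G_d$-stable. Shrinking $Y^\circ$ to it and $C$ to its image, which is open, we may assume that $\pi$ is smooth and surjective; its fibres are still exactly the orbits. By Lemma 8.1(a),(c), applied to $\{(F,S)\in\mathcal I:S\notin Y^\circ\}$, we can shrink $U$ so that $S\in Y^\circ$ whenever $(F,S)\in\mathcal I$ and $F\in U$.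

All these data are defined over $K$. By transfer, for every algebraically closed field $\Omega\supseteq K$ the following hold.

**(10.2)** For $F\in U(\Omega)$ there are exactly $c_i$ isomorphism classes of $S\in Y(\Omega)$ with $\operatorname{Hom}(F,S)\ne0$. They satisfy $\hom(F,S)=1$ and $S\in Y^\circ(\Omega)$.

**(10.3)** For $S,S'\in Y^\circ(\Omega)$: $\pi(S)=\pi(S')$ if and only if $S\cong S'$; and $\operatorname{End}(S)=\Omega$.

**(10.4)** If two finite-dimensional $A\otimes_K\Lambda$-modules ($\Lambda\supseteq K$ a field) become isomorphic over an extension field of $\Lambda$, then they are isomorphic. Indeed, the determinant is a nonzero polynomial function on their $\operatorname{Hom}$-space, and $\Lambda$ is infinite.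

## 11. Galois orbits of stable modules have length divisible by $p$

**Proposition 11.1.** If $h_i$ is not rigid, then $p\mid c_i$.

**Proof.** **Step 1: a twisted complex.** By Lemma 1.1(a) there is $x\in H_\alpha\otimes_K\mathbb D$ with $F:=\iota(x)\in U(k^s)$. By Lemma 1.1(b), $F=u\,\sigma(F)\,u^{-1}$ for each $\sigma\in\Gamma$ with some $u\in\operatorname{GL}_p(k^s)$. Since $u$ defines automorphisms of $P_0=P_0^\alpha\otimes K^p$ and $P_1=P_1^\alpha\otimes K^p$ over $k^s$, we get $\sigma(F)\cong F$.

**Step 2: the $c_i$ stable modules are defined over $k^s$.** By Lemma 10.1 the fibre $\mathcal I_F=\{S\in Y^\circ:c^S(F)=0\}$ is smooth over $k^s$. By (10.2), over $\bar k$ it is the union of $c_i$ orbits. They have equal dimension, so each is closed in $\mathcal I_F$ (the boundary of an orbit consists of orbits of smaller dimension), and hence also open. As $\bar k/k^s$ is purely inseparable, base change from $k^s$ to $\bar k$ is a homeomorphism, so each orbit comes from a nonempty open subset of $\mathcal I_F$ over $k^s$. Since $k^s$-points are dense in a smooth $k^s$-variety,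 each orbit contains a point of $Y^\circ(k^s)$. With (10.4), there are exactly $c_i$ isomorphism classes of $S\in Y^\circ(k^s)$ with $\operatorname{Hom}(F,S)\ne0$. Because $\sigma(F)\cong F$, the group $\Gamma$ permutes these classes. It remains to show that *every $\Gamma$-orbit has length divisible by $p$*.

Let $S\in Y^\circ(k^s)$ be in one of these classes and $\Gamma_S=\{\sigma\in\Gamma:\sigma S\cong S\}$. This is an open subgroup, as $S$ is defined over a finite extension of $k$. Let $L=(k^s)^{\Gamma_S}$. Then $[L:k]=[\Gamma:\Gamma_S]$ is the length of the $\Gamma$-orbit of the class of $S$.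

**Step 3: $S$ descends to $L$.** By definition $L$ is the field of moduli of $S$. In general a module need not be defined over its field of moduli; the obstruction is a Brauer class. Here it vanishes because $S$ comes from a point of a curve over $K$, as we now show.

The point $y=\pi(S)\in C(k^s)$ is fixed by $\Gamma_S$, because $\sigma(y)=\pi(\sigma S)=\pi(S)$ for $\sigma\in\Gamma_S$. So $y\in C(L)$. Let $\kappa\subseteq L$ be the residue field of the image point of $y:\operatorname{Spec}L\to C$. It is $K$ or isomorphic to $K(C)$, so $\operatorname{Br}(\kappa)=0$ by Tsen's theorem. Let $\kappa^s$ be the separable closure of $\kappa$ in $k^s$; it is separably closed. The fibre of $\pi$ over $\operatorname{Spec}\kappa$ is smooth and nonempty, so it has a $\kappa^s$-point: there is $S'\in Y^\circ(\kappa^s)$ with $\pi(S')=y$. By (10.3) and (10.4), $S'\otimes k^s\cong S$.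

Let $\kappa'\subseteq\kappa^s$ be a finite Galois extension of $\kappa$ with $S'\in Y^\circ(\kappa')$. For $\rho\in\operatorname{Gal}(\kappa'/\kappa)$ we have $\pi(\rho S')=\rho(\pi(S'))=\pi(S')$, because $\pi(S')\in C(\kappa)$. So $\rho S'\cong S'$ over $\kappa'$ by (10.3) and (10.4), that is, there is $g_\rho\in\operatorname{GL}_d(\kappa')$ with $\rho(S'(a))=g_\rho^{-1}S'(a)g_\rho$ for all $a\in A$, where $S'(a)$ is the matrix of $a$. Then
$$\rho\rho'(S'(a))=\rho(g_{\rho'})^{-1}\,\rho(S'(a))\,\rho(g_{\rho'})=\bigl(g_\rho\,\rho(g_{\rho'})\bigr)^{-1}S'(a)\,\bigl(g_\rho\,\rho(g_{\rho'})\bigr).$$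
So $g_\rho\,\rho(g_{\rho'})g_{\rho\rho'}^{-1}$ is an endomorphism of $S'$. As $\operatorname{End}S'=\kappa'$, we have $g_\rho\,\rho(g_{\rho'})=\gamma(\rho,\rho')g_{\rho\rho'}$ with $\gamma(\rho,\rho')\in\kappa'^\times$. Here $\gamma$ is a $2$-cocycle, whose class lies in $H^2(\operatorname{Gal}(\kappa'/\kappa),\kappa'^\times)\subseteq\operatorname{Br}(\kappa)=0$. So after multiplying the $g_\rho$ by scalars we have $g_\rho\,\rho(g_{\rho'})=g_{\rho\rho'}$. By Hilbert 90 for $\operatorname{GL}_d$ there is $b\in\operatorname{GL}_d(\kappa')$ with $g_\rho=b\,\rho(b)^{-1}$ for all $\rho$. Put $S''=b^{-1}S'b$. Then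
$$\rho(S'')=\rho(b)^{-1}g_\rho^{-1}S'g_\rho\,\rho(b)=b^{-1}S'b=S'',$$
so $S''$ is defined over $\kappa$. Put $S_L=S''\otimes_\kappa L$. This is an $A\otimes_KL$-module with $S_L\otimes_Lk^s\cong S$.

**Step 4: $L$ splits $\mathbb D$.** We now build a $\mathbb D$-module of too small dimension. Let $\mathbb D_L=\mathbb D\otimes_kL$. The element $x$ acts, by left multiplication on the factor $\mathbb D_L$, as a map $P_1^\alpha\otimes_K\mathbb D_L\to P_0^\alpha\otimes_K\mathbb D_L$ that commutes with right multiplication by $\mathbb D_L$. Let
$$V=\ker\bigl(\operatorname{Hom}_{A\otimes L}(P_0^\alpha\otimes_K\mathbb D_L,S_L)\xrightarrow{x^*}\operatorname{Hom}_{A\otimes L}(P_1^\alpha\otimes_K\mathbb D_L,S_L)\bigr),$$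
a left $\mathbb D_L$-module via $(\delta\varphi)(w)=\varphi(w\delta)$. Over $k^s$, splitting $M_p(k^s)$ into its $p$ columns gives $V\otimes_Lk^s\cong\operatorname{Hom}(F,S)^p$, so $\dim_LV=p$ by (10.2). If $\mathbb D_L$ were a division algebra, then $p^2=\dim_L\mathbb D_L$ would divide $\dim_LV=p$, a contradiction. As $\mathbb D_L$ has prime degree $p$, it is then split. The degree of a finite splitting field is divisible by the index, so $p\mid[L:k]$.

So every $\Gamma$-orbit on the $c_i$ classes has length divisible by $p$, and $p\mid c_i$. $\square$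

Propositions 6.1 and 11.1 together prove Proposition 5.2, and with it Theorems 5.1, 4.7 and 2.1.

## 12. Components with exactly $n(A)$ summands

We turn to Theorem 2.2. Besides Theorem 4.7 and saturation it uses the following published theorem on non-commutative rank (Fortin–Reutenauer, Sém. Lothar. Combin. 52 (2004); Derksen–Makam, Adv. Math. 310 (2017); Ivanyos–Qiao–Subrahmanyam, Comput. Complexity 27 (2018)).

**(12.1)** Let $\mathcal B\subseteq\operatorname{Hom}_K(E_0,E_1)$ be a linear subspace, with $E_0,E_1$ finite-dimensional and $K$ infinite. Then there is $m\ge1$ such that the maximal rank of elements of $\mathcal B\otimes M_m(K)$ equals $m\cdot\min_{V\subseteq E_0}(\dim E_0-\dim V+\dim\mathcal BV)$, where $\mathcal BV$ is the span of all $\beta(v)$. (The non-square case follows from the square case by padding with zeros.)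

**Lemma 12.1.** Let $\theta\in\mathbb Z^n$, let $X$ be a module, and write $\theta(Q)=\sum_s\theta_s\dim e_sQ$. (a) If $\theta(Q)\ge0$ for all quotients $Q$ of $X$, then $E(F,X)=0$ for some $m\ge1$, $F\in H_{m\theta}$. (b) If $\theta(Q)\le0$ for all submodules $Q$ of $X$, then $\operatorname{Hom}(F,X)=0$ for some $m\ge1$, $F\in H_{m\theta}$.

**Proof.** **Step 1: the subspaces that matter come from submodules.** Let $E_j=\operatorname{Hom}(P_j^\theta,X)$ and $\mathcal B=\{w^*:w\in H_\theta\}$. Since $\mathcal B(V+V')=\mathcal BV+\mathcal BV'$ and $\mathcal B(V\cap V')\subseteq\mathcal BV\cap\mathcal BV'$, the function $V\mapsto\dim\mathcal BV-\dim V$ is submodular. So minimizers are closed under intersection, and there is a unique smallest minimizer $V$. For $b\in\operatorname{Aut}(P_0^\theta)$ we have $w^*(\varphi b)=(bw)^*(\varphi)$, so $\mathcal B(Vb)=\mathcal BV$. Hence $Vb$ is again a minimizer, of the same dimension, so it is $V$. As $\operatorname{Aut}(P_0^\theta)$ is dense in $\operatorname{End}(P_0^\theta)$, the space $V$ is stable under $\operatorname{End}(P_0^\theta)$.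

Put $X'=\sum_{\varphi\in V}\operatorname{im}\varphi$. We claim $V=\operatorname{Hom}(P_0^\theta,X')$. Write $P_0^\theta=\bigoplus P_s^{a_s}$. Stability gives $V=\bigoplus V_s^{a_s}$ with $V_s\subseteq\operatorname{Hom}(P_s,X)=e_sX$, and $e_sAe_{s'}V_{s'}\subseteq V_s$ whenever $a_s,a_{s'}>0$. So $X'=\sum_{s'}AV_{s'}$ (over $s'$ with $a_{s'}>0$) satisfies $e_sX'=V_s$ for $a_s>0$, which is the claim. Moreover $\mathcal BV=\operatorname{Hom}(P_1^\theta,X')$: some power of $P_0^\theta$ maps onto $X'$ with components $\varphi_r\in V$, and as $P_1^\theta$ is projective, every $\psi:P_1^\theta\to X'$ has the form $\sum\varphi_rw_r$ with $w_r\in H_\theta$.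

**Step 2: the rank.** So the minimum in (12.1) is $\dim E_0-\hom(P_0^\theta,X')+\hom(P_1^\theta,X')=\dim E_0-\theta(X')$. In (a), $\theta(X')=\theta(X)-\theta(X/X')\le\theta(X)=\dim E_0-\dim E_1$, so the minimum is at least $\dim E_1$, and some $F\in H_\theta\otimes M_m(K)=H_{m\theta}$ induces a surjection $F^*:E_0^m\to E_1^m$, that is, $E(F,X)=0$. In (b), $\theta(X')\le0$, so the minimum is at least $\dim E_0$, and some $F\in H_{m\theta}$ induces an injection, that is, $\operatorname{Hom}(F,X)=0$. $\square$

**Theorem 12.2.** Let $g_1,\dots,g_n$ be $n=n(A)$ distinct indecomposable vectors with $e(g_i,g_j)=0$ for $i\ne j$. Then all $g_i$ are rigid.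

**Proof.** By Theorem 4.7 the $g_j$ form a basis of $\mathbb Q^n$. Write $g_j(Q)=\theta_{g_j}(Q)$, which depends only on the vector $(\dim e_sQ)_s$. Suppose $g_i$ is not rigid.

**Step 1: a module annihilated by all other $g_j$.** Let $f\in H_{g_i}$ and $f_j\in H_{g_j}$ ($j\ne i$) be general. Then $E(f,f_j)=0=E(f_j,f)$ and $E(f,f)\ne0$. Let $N\ne0$ be the image of a nonzero map $M_f\to\tau f$. As a quotient of $M_f$ it has $E(f_j,N)=0$, and as a submodule of $\tau f$ it has $\operatorname{Hom}(f_j,N)\subseteq\operatorname{Hom}(M_{f_j},\tau f)\cong DE(f,f_j)=0$. So $g_j(N)=0$ for $j\ne i$.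

If $e(g_i,g_i)=0$, the same argument with a second general $f'\in H_{g_i}$ in place of $f_j$ gives $g_i(N)=0$. Then $(\dim e_sN)_s$ is orthogonal to a basis, so $N=0$, a contradiction. So $e(g_i,g_i)\ne0$. The vector $v=(\dim e_sN)_s$ spans the orthogonal space of $\{g_j:j\ne i\}$, and $g_i(v)\ne0$. Let $\eta=\sum_{j\ne i}g_j$ and $\theta_l=g_i+l\eta$ for $l\ge1$. By Lemma 3.5, $mg_i$ and $ml\eta$ are orthogonal for all $m\ge1$. So by Lemma 3.3 the general $F\in H_{m\theta_l}$ is $\cong F_i\oplus F_\eta$ with $F_i\in H_{mg_i}$, $F_\eta\in H_{ml\eta}$. In both cases below we derive $e(g_i,g_i)=0$, a contradiction.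

**Step 2: the case $g_i(v)>0$.** A nonzero quotient $Q$ of $M_f$ has $E(f_j,Q)=0$, so $g_j(Q)\ge0$ for $j\ne i$. If all these numbers vanish, then $(\dim e_sQ)_s$ is a positive multiple of $v$, and $g_i(Q)>0$. Otherwise $\eta(Q)\ge1$. As only finitely many dimension vectors occur, $\theta_l(Q)>0$ for all such $Q$ if $l$ is large. By Lemma 12.1(a), $E(F,M_f)=0$ for some $m$ and some, hence for general, $F\cong F_i\oplus F_\eta\in H_{m\theta_l}$. So $E(F_i,f)=0$ by (3.1), that is, $e(mg_i,g_i)=0$. Then $e(mg_i,mg_i)=0$ by Lemma 3.5(a), and $e(g_i,g_i)=0$ by Theorem 5.1.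

**Step 3: the case $g_i(v)<0$.** A nonzero submodule $Q$ of $\tau f$ has $\operatorname{Hom}(f_j,Q)\subseteq\operatorname{Hom}(M_{f_j},\tau f)\cong DE(f,f_j)=0$, so $g_j(Q)\le0$ for $j\ne i$. If all these numbers vanish, $(\dim e_sQ)_s$ is a positive multiple of $v$ and $g_i(Q)<0$. So $\theta_l(Q)<0$ for all such $Q$ if $l$ is large. By Lemma 12.1(b), $\operatorname{Hom}(M_F,\tau f)=0$ for some $m$ and general $F\cong F_i\oplus F_\eta\in H_{m\theta_l}$. So $E(f,F_i)=0$ by (3.1) and (3.2), that is, $e(g_i,mg_i)=0$. Again $e(mg_i,mg_i)=0$ and $e(g_i,g_i)=0$. $\square$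

**Proof of Theorem 2.2.** **Step 1: $\Sigma(Z)=n(A)$ forces a $\tau$-rigid module.** Let $\Sigma(Z)=n(A)$. By Proposition 4.6 and Theorem 12.2 all $g$-vectors $\alpha_i$ are rigid. By Lemma 4.2 a dense set of $f\in H_{\alpha_i}$ has $E(f,f)=E(Z_i)$, so $E(Z_i)=0$ for all $i$. With Lemma 4.5, $E(Z)=\sum_kE(Z_{(k)})+\sum_{k\ne l}E(Z_{(k)},Z_{(l)})=0$, hence $c(Z)=0$. So $Z=\overline{\mathcal O_M}$ and $\hom(M,\tau_AM)=0$. Likewise $c(Z_i)=0$, so $Z_i=\overline{\mathcal O_{M_i}}$, where $M_i$ is indecomposable because the dense set of indecomposables in $Z_i$ meets the open orbit. The $M_i$ are pairwise non-isomorphic since the $Z_i$ are different, and $M\cong\bigoplus M_i^{a_i}$ has exactly $n(A)$ pairwise non-isomorphic indecomposable summands. Together with Theorem 2.1, $c(Z)>0$ forces $\Sigma(Z)\le n(A)-1$.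

**Step 2: the converse.** Let $M=\bigoplus M_i^{a_i}$ be $\tau$-rigid with $n(A)$ pairwise non-isomorphic indecomposable summands $M_i$. Then $\operatorname{Ext}^1(M,M)=0$, because it embeds into $D\operatorname{Hom}(M,\tau_AM)$ by the Auslander–Reiten formula. So $\mathcal O_M$ is open, and $Z=\overline{\mathcal O_M}$ is a component with $c(Z)=E(Z)=0$. The $M_i$ are $\tau$-rigid too, so the $\overline{\mathcal O_{M_i}}$ are indecomposable components. They are pairwise different, and $Z=\overline{\bigoplus\overline{\mathcal O_{M_i}}^{\,a_i}}$. So $\Sigma(Z)=n(A)$.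

**Step 3: both bounds are attained.** The left module $A$ is $\tau$-rigid, since $\tau_AA=0$, and has $n(A)$ pairwise non-isomorphic indecomposable summands, so $\Sigma(\overline{\mathcal O_A})=n(A)$ by Step 2. For $n\ge2$ let $A=\Lambda\times K^{n-2}$ with $\Lambda$ the Kronecker algebra, so $n(A)=n$. The modules whose dimension vector has all entries $1$ form an irreducible component $Z$. Its general point $M$ is the direct sum of a general $\Lambda$-module of dimension vector $(1,1)$ and the $n-2$ simple modules of $K^{n-2}$. The simple summands are projective and have no parameters, and there are no nonzero maps between different blocks, so $c(Z)=1$ and $E(Z)=1$ by Example 3.1. Thus $Z\in\operatorname{Irr}^\tau(A)$, $c(Z)>0$ and $\Sigma(Z)=1+(n-2)=n-1$. $\square$
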